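# Permutation-like matrix groups containing a maximal cycle: counterexamples, and the case of a normal cycle

## 1. Permutation-like groups, maximal cycles, and characters of abelian groups

Throughout, matrices are complex, and a matrix group of dimension $n$ is a multiplicative group consisting of invertible $n\times n$ matrices.

**Definition (permutation-like).** A matrix group $\mathcal G$ is *permutation-like* if every matrix of $\mathcal G$ is similar to a permutation matrix. The conjugating matrix may depend on the element.

For example, $\{I,\operatorname{diag}(1,-1)\}$ is permutation-like: $\operatorname{diag}(1,-1)$ has the same eigenvalues as the swap $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and both matrices are diagonalizable. On the other hand $\{I,-I\}$ is not permutation-like in any dimension, because the trace of a permutation matrix counts fixed points and so is never negative.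

**Definition (similar to a permutation matrix group).** The group $\mathcal G$ is *similar to a permutation matrix group* if there is one invertible matrix $Q$ such that $Q^{-1}MQ$ is a permutation matrix for all $M\in\mathcal G$.

For example, $Q=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ turns $\operatorname{diag}(1,-1)$ into the swap, so the group above has this property. The difference between the two definitions is the order of quantifiers: one $Q$ per element, or one $Q$ for all elements.

**Definition (maximal cycle).** A matrix of dimension $n$ is a *maximal cycle* if it is similar to the permutation matrix of an $n$-cycle.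

For example, $\operatorname{diag}(1,\omega,\omega^2)$ with $\omega=e^{2\pi i/3}$ is a maximal cycle of dimension $3$: the matrix of a $3$-cycle has characteristic polynomial $t^3-1$, with the distinct roots $1,\omega,\omega^2$.

Four facts carry all the computations.

**Fact 1.** If $g$ has finite order and characteristic polynomial $\prod_i(t^{l_i}-1)$, then $g$ is similar to a permutation matrix with cycle lengths $l_i$. In particular an $n\times n$ matrix with characteristic polynomial $t^n-1$ is a maximal cycle.

Indeed, a matrix with $g^r=1$ is annihilated by $t^r-1$, which has distinct roots, so $g$ is diagonalizable. A permutation matrix with cycle lengths $l_i$ is also diagonalizable and has characteristic polynomial $\prod_i(t^{l_i}-1)$. Diagonalizable matrices with equal characteristic polynomials are similar. For the last sentence, $t^n-1$ has distinct roots, all of them $n$-th roots of unity, so such a matrix is diagonalizable and of finite order.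

**Fact 2.** Suppose $ge_1=c_1e_2,\ ge_2=c_2e_3,\dots,ge_f=c_fe_1$ with nonzero $c_i$ and linearly independent $e_i$, and put $\rho=c_1\cdots c_f$. On $\langle e_1,\dots,e_f\rangle$ the element $g^f$ is the scalar $\rho$, and $g$ has characteristic polynomial $t^f-\rho$.

Going once around the cycle from any $e_l$ multiplies it by all the $c$'s, so $g^fe_l=\rho e_l$. The vectors $e_1,ge_1,\dots,g^{f-1}e_1$ form a basis, so the minimal polynomial has degree $f$ and equals the characteristic polynomial. It is $t^f-\rho$, since that monic polynomial of degree $f$ annihilates $g$.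

**Fact 3.** Let $q=p^2$ with $p$ prime, and let $M$ be a matrix with $M^q=1$ in which the multiplicity of an eigenvalue depends only on its order: $n_q$ for each root of unity of order $q$, $n_p$ for each of order $p$, and $n_1$ for the eigenvalue $1$ (multiplicity $0$ is allowed). Then $M$ is similar to a permutation matrix if and only if $n_q\le n_p\le n_1$.

If the inequalities hold, the characteristic polynomial of $M$ is $(t^q-1)^{n_q}(t^p-1)^{n_p-n_q}(t-1)^{n_1-n_p}$, and Fact 1 applies. Conversely, if $M$ is similar to a permutation matrix, that permutation has order dividing $q$, so its cycles have lengths $1,p,q$. If there are $s_1,s_p,s_q$ of them, then $n_q=s_q$, $n_p=s_q+s_p$ and $n_1=s_q+s_p+s_1$.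

For an abelian group $A$ acting on $V$, we say that a character $\lambda:A\to\mathbb C^*$ *occurs* in $V$ if there is $v\ne0$ with $xv=\lambda(x)v$ for all $x\in A$.

**Fact 4.** Suppose a finite abelian group $A$ acts on $V$ and some basis of $V$ is permuted by $A$. If a character $\lambda$ occurs in $V$, then every power of $\lambda$ occurs.

Split the basis into orbits. An orbit is $A/H$ for some subgroup $H$, so $V$ is a direct sum of modules $\mathbb C[A/H]$. As $A/H$ is abelian, its regular module is the sum of all its characters, that is, of all characters of $A$ trivial on $H$. If $\lambda$ occurs in $V$, it occurs in some $\mathbb C[A/H]$ and is trivial on $H$. Then $\lambda^r$ is trivial on $H$ too, and it occurs in the same summand.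

**Example 1 (permutation-like, but not similar to a permutation matrix group).** Let $A=\langle x\rangle\times\langle y\rangle$ with $x$ of order $4$ and $y$ of order $2$. Take the characters
$$\lambda:\ x\mapsto i,\ y\mapsto 1;\qquad \mu:\ x\mapsto-1,\ y\mapsto-1;\qquad \mu':\ x\mapsto 1,\ y\mapsto-1,$$
and let $A$ act on $V=\mathbb C^8$ by diagonal matrices with the characters $1,1,1,1,\lambda,\lambda^{-1},\mu,\mu'$. The multiplicities, where the column $n_{\pm i}$ gives the common multiplicity of $i$ and $-i$, are:

| element | $n_{\pm i}$ | $n_{-1}$ | $n_1$ |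
|---|---|---|---|
| $1$ | 0 | 0 | 8 |
| $x,\ x^3$ | 1 | 1 (from $\mu$) | 5 |
| $xy,\ x^3y$ | 1 | 1 (from $\mu'$) | 5 |
| $x^2$ | 0 | 2 | 6 |
| $y$ | 0 | 2 | 6 |
| $x^2y$ | 0 | 4 | 4 |

By Fact 3 every element is similar to a permutation matrix. But $\lambda$ occurs while $\lambda^2:x\mapsto-1,\ y\mapsto1$ does not, so by Fact 4 the group is not similar to a permutation matrix group. For each element with eigenvalues $\pm i$, a partner eigenvalue $-1$ is needed. It is supplied by $\mu$ for some elements and by $\mu'$ for others, and never by $\lambda^2$. This group has no maximal cycle, since every element has a repeated eigenvalue.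

## 2. The conjecture, and dimensions two and three

Example 1 shows that the two definitions differ; that a permutation-like group need not be similar to a permutation matrix group is a known fact, due to G. Cigler. The question, which we take from Guodong Deng and Yun Fan, "Permutation-like Matrix Groups with a Maximal Cycle of Prime Square Length", arXiv:1311.6583 (2013), is whether one maximal cycle in the group repairs this.

**Conjecture.** A permutation-like matrix group containing a maximal cycle is similar to a permutation matrix group.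

It is known (Cigler) that the statement holds when the dimension is at most $5$, and also when the dimension is prime and the cyclic subgroup generated by the maximal cycle is normal in the group. Here is what these notes prove.

**Theorem 1.** There is a permutation-like matrix group of dimension $48$ (of order $2^{13}\cdot3$) which contains a maximal cycle and is not similar to a permutation matrix group.

**Theorem 2.** Let $G\le GL_n(\mathbb C)$ be permutation-like with a maximal cycle $C$ such that $\langle C\rangle\trianglelefteq G$. Then $G=\langle C\rangle\rtimes H$ for some subgroup $H$, and the representation is $\mathbb C[G/H]$. In particular $G$ is similar to a permutation matrix group.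

**Theorem 3.** For every prime $p$ and every $k\ge1$ the conjecture fails in dimension $n=k\,p^4(p^2-1)$. (For $p=2$ these are all multiples of $48$.)

So the conjecture is false, and it becomes true in every dimension when $\langle C\rangle$ is assumed normal. Nothing below says that $48$ is the least dimension of a counterexample.

**Dimension 2.** Every element of $G$ is similar to $I$ or to the swap. The first has determinant $1$ and the second $-1$, so $I$ is the only element of determinant $1$. Hence $G=\{I,C\}$, and the conjecture holds.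

**Dimension 3.** Every element is similar to the identity (determinant $1$, trace $3$), a transposition ($-1$, trace $1$) or a $3$-cycle ($1$, trace $0$). By the classical theorem of Burnside, a subgroup of $GL_n(\mathbb C)$ of finite exponent is finite, so $G$ is finite. Let $K$ be the subgroup of elements of determinant $1$. The dimension of its fixed space is $\frac1{|K|}\sum_{g\in K}\operatorname{tr}g=3/|K|$, an integer. As $C\in K$, we get $|K|=3$ and $K=\langle C\rangle$. If $G\ne K$, take $h\in G$ of determinant $-1$. Then $h^2=1$ and $\operatorname{tr}h=1$. If $h$ commuted with $C$, then $hC$, of determinant $-1$, would satisfy $(hC)^2=1$; but $(hC)^2=C^2\ne1$. So $hCh^{-1}=C^{-1}$. Let $Cv_j=\omega^jv_j$. Then $h$ sends the line of $v_j$ to that of $v_{-j}$. We may choose $v_2=hv_1$, so that $hv_2=v_1$, and $hv_0=\varepsilon v_0$ with $\varepsilon=\operatorname{tr}h=1$. Put $w_t=v_0+\omega^tv_1+\omega^{-t}v_2$ for $t\in\mathbb Z_3$; these form a basis by Vandermonde. Then $Cw_t=w_{t+1}$ and $hw_t=w_{-t}$, so the whole group $G=\langle C,h\rangle$ permutes this basis.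

In both cases $\langle C\rangle$ turned out to be normal, and in dimension $3$ the proof used this: elements of $G$ permute the eigenlines of $C$. That is the natural approach in general. Sections 8–10 carry it through under the hypothesis of normality. Without normality there is no reason for $g\in G$ to permute the eigenlines of $C$, and the approach has nothing to start from. Sections 3–7 show that this gap cannot be closed.

## 3. A diagonal group with a twisted shift

To disprove the conjecture we want a group containing an abelian subgroup with the defect of Example 1 (a character occurs, one of its powers does not) together with a maximal cycle. The following lemma reduces all requirements to statements about diagonal matrices.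

**The data.** Let $p$ be a prime, $q=p^2$, $\zeta=e^{2\pi i/q}$. Let $A$ be a finite abelian group, written additively, let $\tau$ be an automorphism of $A$ with $\tau^m=1$, and let $z\in A$ satisfy $\tau z=z$. For each $h\in\mathbb Z_q$ let $\lambda_h$ be a character of $A$ with
$$\lambda_h(z)=\zeta^h .$$
Let $V$ have basis $e^{(h)}_k$ with $k\in\mathbb Z_m$, $h\in\mathbb Z_q$, so $\dim V=mq$, and put
$$D(x)e^{(h)}_k=\lambda_h(\tau^kx)\,e^{(h)}_k\quad(x\in A),\qquad Ce^{(h)}_k=e^{(h)}_{k+1}\ (0\le k<m-1),\qquad Ce^{(h)}_{m-1}=\zeta^he^{(h)}_0 .$$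

The smallest picture is $A=\mathbb Z_4=\langle z\rangle$, $\tau=1$, $m=1$, $\lambda_h(z)=i^h$: then $V=\mathbb C^4$ and $C=D(z)=\operatorname{diag}(1,i,-1,-i)$, a maximal cycle of dimension $4$.

**Lemma 1.**

1. $CD(x)C^{-1}=D(\tau^{-1}x)$ and $C^m=D(z)$. Hence $G=\{D(x)C^k:\ x\in A,\ 0\le k<m\}$ is a finite group.
2. $C$ is a maximal cycle of dimension $mq$.
3. Suppose that for every $x\in A$ the eigenvalues of $D(x)$ are $q$-th roots of unity with multiplicities depending only on their order, and $n_q\le n_p\le n_1$. Then $G$ is permutation-like.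
4. If some character occurs in $V|_A$ (where $A$ acts through $D$) and one of its powers does not, then $G$ is not similar to a permutation matrix group.

**Proof of 1.** Up to scalars, $C$ sends $e^{(h)}_k$ to $e^{(h)}_{k+1}$. So $CD(x)C^{-1}$ multiplies $e^{(h)}_{k+1}$ by $\lambda_h(\tau^kx)=\lambda_h(\tau^{k+1}(\tau^{-1}x))$. This is also right for $k=m-1$, because $\tau^m=1$. Thus $CD(x)C^{-1}=D(\tau^{-1}x)$. Going once around, $C^me^{(h)}_k=\zeta^he^{(h)}_k$, and $D(z)e^{(h)}_k=\lambda_h(\tau^kz)e^{(h)}_k=\lambda_h(z)e^{(h)}_k=\zeta^he^{(h)}_k$. Therefore $D(x)C^kD(y)C^l=D(x+\tau^{-k}y)C^{k+l}$, and $C^m=D(z)$ brings the exponent of $C$ back below $m$. A finite set of invertible matrices closed under multiplication is a group.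

**Proof of 2.** For each $h$, Fact 2 gives characteristic polynomial $t^m-\zeta^h$ on $\langle e^{(h)}_k\rangle_k$. Since $\prod_h(X-\zeta^h)=X^q-1$, the characteristic polynomial of $C$ is $t^{mq}-1$, and Fact 1 applies.

**Proof of 3.** Let $g=D(x)C^k$ and let $f$ be the order of $k$ in $\mathbb Z_m$. Then $g$ maps $e^{(h)}_l$ to a nonzero multiple of $e^{(h)}_{l+k}$, so $V$ splits into $mq/f$ blocks of dimension $f$ as in Fact 2, each with a scalar $\rho$. Moving all powers of $C$ to the right, $g^f\in D(A)C^{kf}$, and $m\mid kf$, so $C^{kf}$ is a power of $D(z)$. Hence $g^f=D(y)$ for some $y\in A$. By Fact 2, $D(y)=g^f$ is the scalar $\rho$ on its block. So if $\nu_\rho$ blocks have scalar $\rho$, the multiplicity of $\rho$ in $D(y)$ is $f\nu_\rho$. By hypothesis applied to $y$, only $q$-th roots of unity occur, $\nu_\rho$ depends only on the order of $\rho$, and $\nu_q\le\nu_p\le\nu_1$. The characteristic polynomial of $g$ is therefore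
$$\prod_{\rho^q=1}(t^f-\rho)^{\nu_\rho}=(t^{qf}-1)^{\nu_q}(t^{pf}-1)^{\nu_p-\nu_q}(t^f-1)^{\nu_1-\nu_p}$$
with nonnegative exponents. As $g$ has finite order, Fact 1 applies.

**Proof of 4.** If $Q^{-1}GQ$ consisted of permutation matrices, then $A$, acting through $D$, would permute a basis of $V$, and Fact 4 would be violated. $\blacksquare$

Item 2 asks for $\lambda_h(z)=\zeta^h$. The choice $\lambda_h=\lambda^h$ for one character $\lambda$ satisfies this, but then all powers of $\lambda$ occur. The plan is to keep $\lambda^h$ for $p\nmid h$ and to replace $\lambda^p$ by an impostor $\mu$ that agrees with it at $z$.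

**The inequalities for $p=2$.** Here $q=4$, $\zeta=i$, and we take $\lambda_0=1$, $\lambda_1=\lambda$, $\lambda_2=\mu$, $\lambda_3=\lambda^{-1}$, where $\lambda$ has values in $\{\pm1,\pm i\}$ and $\mu$ in $\{\pm1\}$. For $x\in A$ let
$$N_r=\#\{k\in\mathbb Z_m:\lambda(\tau^kx)=i^r\},\qquad o=N_1+N_3,\qquad v=\#\{k\in\mathbb Z_m:\mu(\tau^kx)=-1\}.$$
The characters $\lambda$ and $\lambda^{-1}$ together contribute $N_1+N_3$ to each of $i,-i$, and $2N_2$ to $-1$, and $2N_0$ to $1$. So in $D(x)$
$$n_i=n_{-i}=o,\qquad n_{-1}=2N_2+v,\qquad n_1=m+(m-v)+2N_0 .$$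
The inequality $n_i\le n_{-1}$ reads $o-v\le2N_2$. The inequality $n_{-1}\le n_1$ reads $N_2+v\le m+N_0$, and with $m=N_0+N_2+o$ this is $v-o\le2N_0$. So by Fact 3, $D(x)$ is similar to a permutation matrix if and only if
$$o-v\le2N_2\qquad\text{and}\qquad v-o\le2N_0. \tag{1}$$

## 4. The plain shift of $\mathbb Z_4^r$ leaves no room for an impostor

The first thing to try is $A=\mathbb Z_4^r$ with $(\tau a)_j=a_{j+1}$ (indices in $\mathbb Z_r$), $m=r$, $z=(1,\dots,1)$, $\lambda(a)=i^{a_0}$. A character of $A$ with values $\pm1$ has the form $\mu(a)=(-1)^{\sum_{j\in S}a_j}$ with $S\subseteq\mathbb Z_r$, and $\mu(z)=-1$ means that $|S|$ is odd.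

Suppose all $D(a)$ are similar to permutation matrices, so that (1) holds for all $a$. Both $o$ and $v$ depend only on the parities of the $a_j$: $o$ is the number of odd $a_j$, and $v$ is the number of $k$ with $\sum_{j\in S}a_{j+k}$ odd. The numbers $N_0,N_2$ count the $j$ with $a_j=0$ and with $a_j=2$. Given the parities, we may take all even entries equal to $0$; then $N_2=0$, and (1) gives $o\le v$. Or we may take them all equal to $2$; then $N_0=0$, and (1) gives $v\le o$. Hence $o=v$ always. Take $a_0$ odd and all other entries even: $o=1$, while $v=|S|$. So $S=\{s\}$ is a single point and $\mu=\lambda^2\circ\tau^s$. Then $\lambda^2=\mu\circ\tau^{-s}$ occurs after all, and the obstruction is gone.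

The failure is located in (1): an impostor makes $o\ne v$ for some $x$, and the right-hand sides $2N_2$ and $2N_0$ may be $0$ for that $x$. The way out is to make sure that whenever $o\neq v$, the values $\lambda(\tau^kx)$ also sweep through all fourth roots of unity often enough. For this, add a second coordinate $b_j$ and let the exponent at the $k$-th step be $a_j+kb_j$. If $b_j$ is odd, four visits to the index $j$ produce every residue mod $4$ exactly once, which adds $1$ to $N_0$ and $1$ to $N_2$. And let the difference between $\mu$ and $\lambda^2$ be carried by $b$ alone, so that it is felt only when some $b_j$ is odd. The count must balance: an index with even $b_j$ may produce a discrepancy of $4$ between $o$ and $v$, and two odd $b_j$'s give $2N_0,2N_2\ge4$. With three indices this works as soon as the number of odd $b_j$ is always $0$ or $2$.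

## 5. The group of order $2^{13}\cdot3$ in dimension 48

**Construction.** Indices $j$ lie in $\mathbb Z_3$, and $p=2$, $q=4$, $m=12$. Let
$$A=\{(a,b)\in\mathbb Z_4^3\times\mathbb Z_4^3:\ b_0+b_1+b_2\equiv0\bmod2\},\qquad|A|=64\cdot32=2^{11},$$
$$\tau(a,b)=(a',b'),\qquad a'_j=a_{j+1}+b_{j+1},\quad b'_j=b_{j+1}.$$
By induction $\tau^k(a,b)$ has components $a_{j+k}+k\,b_{j+k}$ and $b_{j+k}$: applying $\tau$ once more gives $a_{j+1+k}+k\,b_{j+1+k}+b_{j+1+k}$ and $b_{j+1+k}$. Hence $\tau^{12}=1$. The element $z=((1,1,1),(0,0,0))$ is fixed by $\tau$. Put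
$$\lambda(a,b)=i^{a_0},\qquad\mu(a,b)=(-1)^{a_0+b_1},\qquad\lambda_0=1,\ \lambda_1=\lambda,\ \lambda_2=\mu,\ \lambda_3=\lambda^{-1}.$$
Then $\lambda_h(z)=i^h$. So Lemma 1 gives a finite group $G=\{D(x)C^k:x\in A,\ 0\le k<12\}$ of dimension $12\cdot4=48$ containing the maximal cycle $C$.

**Step 1: the order of $G$.** We have $\lambda(\tau^kx)=i^{a_k+kb_k}$, with the index of $a,b$ read mod $3$. For each $j$ there are $k\equiv j\bmod3$ with $k\equiv0$ and with $k\equiv1\bmod4$; they give $a_j$ and $a_j+b_j$ mod $4$. So $D(x)$ determines $x$, that is, $D$ is injective. Also $C^k$ with $0<k<12$ is not diagonal. Hence the products $D(x)C^k$ are distinct and $|G|=12\cdot2^{11}=2^{13}\cdot3$.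

**Step 2: each $D(x)$ is similar to a permutation matrix.** We verify (1). By the Chinese remainder theorem write $k\leftrightarrow(j,s)\in\mathbb Z_3\times\mathbb Z_4$. Then
$$\lambda(\tau^kx)=i^{\,a_j+sb_j},\qquad\mu(\tau^kx)=(-1)^{a_j+sb_j+b_{j+1}} .$$
Fix $j$ and let $s$ run over $\mathbb Z_4$. There are two cases.

* If $b_j$ is odd, $a_j+sb_j$ takes each value of $\mathbb Z_4$ once. So $j$ contributes $1$ to each $N_r$, hence $2$ to $o$, and it contributes $2$ to $v$.
* If $b_j$ is even, $a_j+sb_j$ has the constant parity of $a_j$. So $j$ contributes $0$ or $4$ to $o$ according as $a_j$ is even or odd, and $0$ or $4$ to $v$ according as $a_j+b_{j+1}$ is even or odd.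

The number of odd $b_j$ is even, so it is $0$ or $2$. If it is $0$, all $b_{j+1}$ are even, the contributions to $o$ and $v$ agree for each $j$, so $o=v$ and (1) holds. If it is $2$, then $N_0,N_2\ge2$, and only the one index with even $b_j$ can contribute differently to $o$ and to $v$. So $|o-v|\le4\le2N_0,\,2N_2$, and (1) holds.

**Step 3: $G$ is permutation-like.** By Step 2 and Fact 3, for every $x\in A$ we have $n_i=n_{-i}\le n_{-1}\le n_1$, with no other eigenvalues. This is the hypothesis of Lemma 1, item 3. Written out, an element $g=D(x)C^k$ with $k$ of order $f$ in $\mathbb Z_{12}$ has characteristic polynomial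
$$(t^f-1)^{\nu_1}(t^f+1)^{\nu_{-1}}(t^{2f}+1)^{\nu_i}=(t^{4f}-1)^{\nu_i}(t^{2f}-1)^{\nu_{-1}-\nu_i}(t^f-1)^{\nu_1-\nu_{-1}} .$$

**Step 4: $\lambda^2$ does not occur.** The character $\lambda$ occurs in $V|_A$, and $\lambda^2:(a,b)\mapsto(-1)^{a_0}$ is nontrivial of order $2$. The characters occurring are $1$, the $\lambda^{\pm1}\circ\tau^k$, which have order $4$, and
$$\mu\circ\tau^k:(a,b)\mapsto(-1)^{a_j+kb_j+b_{j+1}},\qquad j=k\bmod3 .$$
So if $\lambda^2$ occurred, we would have $\lambda^2=\mu\circ\tau^k$ for some $k$. On elements with $b=0$ this says $(-1)^{a_0}=(-1)^{a_j}$ for all $a$, so $j=0$. Now take $a=0$, $b=(0,1,1)$, which lies in $A$. The left side is $1$, and the right side is $(-1)^{0+k\cdot0+b_1}=-1$. This is a contradiction. By Lemma 1, item 4, $G$ is not similar to a permutation matrix group. This proves Theorem 1. $\blacksquare$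

**Example 2 (the separating element).** For $x=(0,(0,1,1))$ the index $j=0$ contributes $4$ to $N_0$, $0$ to $o$ and $4$ to $v$. Each of $j=1,2$ contributes $1$ to every $N_r$ and $2$ to both $o$ and $v$. So $N_0=6$, $N_1=N_2=N_3=2$, $o=4$, $v=8$, and $v-o=4\le12=2N_0$. The multiplicities are $n_{\pm i}=4$, $n_{-1}=12$, $n_1=28$, with total $4+4+12+28=48$. Thus $D(x)$ is similar to a permutation with four $4$-cycles, eight $2$-cycles and sixteen fixed points.

**The parity condition is needed.** Without it, $x=((1,0,0),(0,1,0))$ would be allowed. There $j=0$ contributes $4$ to $o$ and $0$ to $v$; $j=1$ contributes $2$ to each of $o$ and $v$ and $1$ to each $N_r$; $j=2$ contributes $4$ to $N_0$ and nothing to $o$ or $v$. So $o-v=4$, while $2N_2=2$, and (1) fails.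

**The cycle is not normal.** We have $D(x)CD(x)^{-1}=D(x-\tau^{-1}x)C$. Since $C^k$ is diagonal only for $12\mid k$, the intersection $D(A)\cap\langle C\rangle$ is $\langle D(z)\rangle$. For $x=((1,0,0),0)$ we get $x-\tau^{-1}x=((1,-1,0),0)$, which is not a multiple of $z$. So $\langle C\rangle$ is not normal in $G$, as Theorem 2 requires.

## 6. Trace vectors over $\mathbb F_{p^2}$ and dimension $p^4(p^2-1)$

For a general prime we need a substitute for "the number of odd $b_j$ is $0$ or $2$ out of $3$". What is wanted is a linear code in which every nonzero word has few zeros, and which is invariant under the cyclic shift. The trace of a quadratic extension provides one.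

**Trace vectors.** Let $q=p^2$, $F=\mathbb F_q$, $F^*=\langle\alpha\rangle$, and let $\mathrm{Tr}:F\to\mathbb F_p$ be the trace. For $\beta\in F$ put $b(\beta)=(\mathrm{Tr}(\beta\alpha^j))_{j\in\mathbb Z_{q-1}}$. The map $\beta\mapsto b(\beta)$ is linear, and it is injective because the trace form is nondegenerate. If $\beta\ne0$, then $\beta\alpha^j$ runs once over $F^*$, and the kernel of $\mathrm{Tr}$ has $p$ elements. So exactly $p-1$ coordinates of $b(\beta)$ vanish.

For $p=2$ and $\alpha^2=\alpha+1$ we have $\mathrm{Tr}(1)=0$, $\mathrm{Tr}(\alpha)=\mathrm{Tr}(\alpha^2)=1$, and the vectors $b(\beta)$ for $\beta=0,1,\alpha,\alpha^2$ are $(0,0,0)$, $(0,1,1)$, $(1,1,0)$, $(1,0,1)$. These are exactly the vectors of even coordinate sum used in Section 5, and with $\theta=\alpha$ below, $\mathrm{Tr}(\theta\beta)=b(\beta)_1$. So the construction that follows specializes to the one in Section 5.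

**Construction.** Fix $\theta\in F\setminus\mathbb F_p$, $\zeta=e^{2\pi i/q}$, $\omega=\zeta^p$. Indices $j$ lie in $\mathbb Z_{q-1}$. Let
$$A=\{(a,b)\in\mathbb Z_q^{q-1}\times\mathbb Z_q^{q-1}:\ b\equiv b(\beta)\bmod p\text{ for some }\beta=\beta(a,b)\in F\},$$
with $\tau$ given by $a'_j=a_{j+1}+b_{j+1}$, $b'_j=b_{j+1}$. Since $b(\beta)_{j+1}=\mathrm{Tr}(\alpha\beta\cdot\alpha^j)=b(\alpha\beta)_j$, the map $\tau$ preserves $A$ and $\beta(\tau x)=\alpha\beta(x)$. As before $\tau^k(a,b)$ has components $a_{j+k}+kb_{j+k}$ and $b_{j+k}$, so $\tau^m=1$ for $m=q(q-1)$. Let $z=((1,\dots,1),0)$, which is $\tau$-fixed with $\beta(z)=0$. Put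
$$\lambda(x)=\zeta^{a_0},\qquad\mu(x)=\omega^{a_0+\mathrm{Tr}(\theta\beta(x))},$$
and for $h\in\mathbb Z_q$ put $\lambda_h=\lambda^h$ if $p\nmid h$, and $\lambda_{pu}=\mu^u$ for $0\le u<p$. Then $\lambda_h(z)=\zeta^h$ in both cases. Lemma 1 gives a finite group $G$ of dimension $mq=q^2(q-1)=p^4(p^2-1)$ containing the maximal cycle $C$.

**Step 1: the multiplicities in $D(x)$.** The purpose is to reduce Fact 3 to an analogue of (1). Let $O,c_*,c_0$ be the numbers of $k\in\mathbb Z_m$ for which $\lambda(\tau^kx)$ has order $q,p,1$ respectively, and let $v=\#\{k:\mu(\tau^kx)\ne1\}$. Consider a fixed $k$ and the $p(p-1)$ values $\lambda^h(\tau^kx)$ with $p\nmid h$. If $\lambda(\tau^kx)$ has order $q$, they are all the roots of unity of order $q$, once each. If it has order $p$, they are all the roots of order $p$, $p$ times each. If it is $1$, they are all $1$. The values $\mu^u(\tau^kx)$ with $1\le u<p$ are all roots of order $p$, once each, if $\mu(\tau^kx)\ne1$, and all equal to $1$ otherwise. The index $h=0$ gives $1$. Altogether the multiplicity depends only on the order, with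
$$n_q=O,\qquad n_p=p\,c_*+v,\qquad n_1=m+(p-1)(m-v)+p(p-1)c_0 .$$
The inequality $n_q\le n_p$ reads $O-v\le p\,c_*$. The inequality $n_p\le n_1$ reads $pc_*+pv\le pm+p(p-1)c_0$. Dividing by $p$ and inserting $m=O+c_*+c_0$ gives $v-O\le p\,c_0$. So $n_q\le n_p\le n_1$ is equivalent to
$$O-v\le p\,c_*,\qquad v-O\le p\,c_0. \tag{2}$$

**Step 2: (2) holds for all $x\in A$.** Since $q$ and $q-1$ are coprime, write $k\leftrightarrow(j,s)\in\mathbb Z_{q-1}\times\mathbb Z_q$, and let $\beta=\beta(x)$. Then
$$\lambda(\tau^kx)=\zeta^{a_j+sb_j},\qquad\mu(\tau^kx)=\omega^{a_j+sb_j+\mathrm{Tr}(\theta\beta\alpha^j)},$$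
because $\beta(\tau^kx)=\alpha^k\beta=\alpha^j\beta$. Fix $j$ and let $s$ run over $\mathbb Z_q$.

* If $p\nmid b_j$, then $a_j+sb_j$ takes each value mod $q$ once. So $j$ contributes $1$ to $c_0$, $p-1$ to $c_*$ (the nonzero multiples of $p$), and $q-p$ to $O$. Adding a constant does not change the distribution mod $p$, so $j$ contributes $q-p$ to $v$ as well.
* If $p\mid b_j$, then $a_j+sb_j$ is constant mod $p$. So $j$ contributes $0$ to $O$ if $p\mid a_j$ and $q$ otherwise. It contributes $0$ to $v$ if $a_j+\mathrm{Tr}(\theta\beta\alpha^j)\equiv0\bmod p$ and $q$ otherwise.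

If $\beta=0$, all $b_j$ are divisible by $p$ and the traces vanish, so $O=v$ and (2) holds. If $\beta\ne0$, there are exactly $p-1$ indices with $p\mid b_j$, and only these can contribute differently to $O$ and $v$. Hence $|O-v|\le q(p-1)=p^2(p-1)$. The other $(q-1)-(p-1)=q-p$ indices give $c_0\ge q-p$ and $c_*\ge(p-1)(q-p)$, so
$$p\,c_0\ge p(q-p)=p^2(p-1),\qquad p\,c_*\ge p(p-1)(q-p)\ge p^2(p-1).$$
So (2) holds. By Lemma 1, item 3, $G$ is permutation-like.

**Step 3: $\lambda^p$ does not occur.** The character $\lambda$ occurs in $V|_A$. Its power $\lambda^p(x)=\omega^{a_0}$ is nontrivial of order $p$, while $\lambda^h\circ\tau^k$ with $p\nmid h$ has order $q$. So if $\lambda^p$ occurs, then for some $u$ and $k$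
$$\lambda^p(x)=(\mu^u\circ\tau^k)(x)=\omega^{u(a_j+kb_j+\mathrm{Tr}(\theta\beta\alpha^j))},\qquad j=k\bmod(q-1).$$
On elements with $b=0$, and hence $\beta=0$, this is $\omega^{a_0}=\omega^{ua_j}$ for all $a$, which forces $j=0$ and $u=1$. Then $kb_0+\mathrm{Tr}(\theta\beta)=0$ in $\mathbb F_p$ for all $x\in A$. As $b_0\equiv\mathrm{Tr}(\beta)$, this says $\mathrm{Tr}((k+\theta)\beta)=0$ for all $\beta\in F$. Nondegeneracy gives $\theta=-k\in\mathbb F_p$, a contradiction. By Lemma 1, item 4, $G$ is not similar to a permutation matrix group.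

This proves Theorem 3 for $k=1$.

## 7. Wreath products with $\mathbb Z_k$ and the multiples $k\,p^4(p^2-1)$

Let $G\le GL(V)$ be the group of Section 6, $d=\dim V=p^4(p^2-1)$, and $k\ge1$. Let $\sigma$ be the cyclic permutation of the $k$ summands of $V^k$, and let $G_k=G\wr\mathbb Z_k$ be the group of all $(g_1,\dots,g_k)\sigma^r$ with $g_i\in G$, where $(g_1,\dots,g_k)$ is block diagonal. It is finite, of order $k|G|^k$.

**Step 1: $G_k$ is permutation-like.** Let $g=(g_1,\dots,g_k)\sigma^r$. It permutes the summands, and each cycle $W_1\to W_2\to\dots\to W_f\to W_1$ of summands (each a copy of $V$) is given by maps $u_1,\dots,u_f$ which are among the $g_i$. Let $h=u_f\cdots u_1\in G$, the effect of one turn on $W_1$. As $h$ has finite order, $V$ has a basis of eigenvectors of $h$. For such a vector $y$ with $hy=\rho y$, put $e_1=y\in W_1$, $e_2=u_1y\in W_2$, …, $e_f=u_{f-1}\cdots u_1y\in W_f$. Then $ge_l=e_{l+1}$ for $l<f$ and $ge_f=\rho e_1$, so Fact 2 gives the factor $t^f-\rho$. As $y$ runs over the eigenbasis, the vectors obtained form a basis of $W_1\oplus\dots\oplus W_f$.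 So the cycle contributes $\prod_\rho(t^f-\rho)=\det(t^f-h)$. Since $h$ is similar to a permutation matrix, $\det(t-h)=\prod(t^l-1)$ for certain $l$, and $\det(t^f-h)=\prod(t^{fl}-1)$. The characteristic polynomial of $g$ is a product of such polynomials, and Fact 1 applies.

**Step 2: a maximal cycle.** For $(C,1,\dots,1)\sigma$ there is one cycle of summands, of length $k$, and one turn around it gives $h=C$. Its characteristic polynomial is $\det(t^k-C)=(t^k)^d-1=t^{kd}-1$.

**Step 3: the obstruction.** Let $A$ act on $V^k$ through the subgroup $D(A)\times1\times\dots\times1$. As an $A$-module $V^k$ is $V|_A$ plus trivial characters. Here $\lambda$ occurs, and $\lambda^p$, which is nontrivial and does not occur in $V|_A$, does not. By Fact 4, $G_k$ is not similar to a permutation matrix group. This proves Theorem 3. $\blacksquare$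

## 8. Fixed eigenlines and good elements when $\langle C\rangle$ is normal

Now let $G\le GL_n(\mathbb C)$ be permutation-like with a maximal cycle $C$ and $\langle C\rangle\trianglelefteq G$. Finiteness of $G$ is not assumed. Let $\chi(g)=\operatorname{tr}g$, $\zeta=e^{2\pi i/n}$, and $Cv_j=\zeta^jv_j$ for $j\in\mathbb Z_n$. If $g$ is similar to a permutation matrix, then $g^k$ is similar to its $k$-th power. So $\chi$ counts fixed points: $\chi(g)$ is a nonnegative integer, $\chi(g^k)\ge\chi(g)$, and all eigenvalues of $g$ are roots of unity.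

**The exponent and the fixed lines.** Since $\langle C\rangle$ is normal, $gCg^{-1}=C^\gamma$ with $\gamma=\gamma(g)\in\mathbb Z_n^*$, and $g\mapsto\gamma(g)$ is a homomorphism. From $Cgv_j=g(g^{-1}Cg)v_j=gC^{\gamma^{-1}}v_j=\zeta^{j\gamma^{-1}}gv_j$ we see that $g$ maps the line $\langle v_j\rangle$ to $\langle v_{j\gamma^{-1}}\rangle$. The lines mapped to themselves are those with $j$ in
$$F_\gamma=\{j\in\mathbb Z_n:(\gamma-1)j=0\},\qquad f_\gamma=|F_\gamma|=\gcd(\gamma-1,n).$$
For $j\in F_\gamma$ write $gv_j=\varepsilon_j(g)v_j$. As $\gamma(gC^t)=\gamma(g)$, we get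
$$\varepsilon_j(gC^t)=\varepsilon_j(g)\zeta^{jt},\qquad\chi(gC^t)=\sum_{j\in F_\gamma}\varepsilon_j(g)\zeta^{jt}. \tag{3}$$

**Example 3.** Let $G$ be the group of all permutations $x\mapsto ux+b$ of $\mathbb Z_{16}$, $u$ odd, and $C:x\mapsto x+1$. For $g:x\mapsto5x+b$ we have $\gamma(g)=5$ and $F_5=\{0,4,8,12\}$, so $f_5=4$. The fixed points solve $4x=-b$: there are four if $4\mid b$ and none otherwise. Along the coset, $gC^t$ is $x\mapsto5x+5t+b$, so the trace is $4$ for four of the sixteen values of $t$ and $0$ for the other twelve. The next steps show that this dichotomy always holds.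

**Step (a): $\varepsilon_0(g)=1$ for all $g$.** Sum (3) over $t\in\mathbb Z_n$. Only $j=0$ survives, so $\sum_t\chi(gC^t)=n\varepsilon_0(g)$. This is nonnegative and $\varepsilon_0(g)$ is a root of unity, so $\varepsilon_0(g)=1$.

**Step (b): traces along a coset are $0$ or $f_\gamma$, and $\varepsilon$ is a character.** Write $f=f_\gamma$. By (a), $\sum_t\chi(gC^t)=n$. By Parseval,
$$\sum_t\chi(gC^t)^2=\sum_{j,l\in F_\gamma}\varepsilon_j(g)\overline{\varepsilon_l(g)}\sum_t\zeta^{(j-l)t}=nf .$$
Also $0\le\chi(gC^t)\le f$, since $\chi(gC^t)$ is a sum of $f$ numbers of absolute value $1$. Therefore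
$$\sum_t\chi(gC^t)\bigl(f-\chi(gC^t)\bigr)=fn-nf=0$$
with nonnegative terms, so $\chi(gC^t)\in\{0,f\}$. As the sum is $n$, the value $f$ occurs for exactly $n/f$ values of $t$. Call $g$ *good* if $\chi(g)>0$. Equivalently, $\chi(g)=f_{\gamma(g)}$; equivalently, $\varepsilon_j(g)=1$ for all $j\in F_\gamma$, because $f$ numbers of absolute value $1$ have sum $f$ only if all are $1$. Every coset $g\langle C\rangle$ contains a good element $g_0$, and $\varepsilon_j(g_0C^t)=\zeta^{jt}$ by (3). Hence for every $g$ the map $j\mapsto\varepsilon_j(g)$ is a character of the group $F_\gamma$.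

**Step (c): $G/\langle C\rangle$ embeds in $\mathbb Z_n^*$.** If $\gamma(g)=1$, then $F_\gamma=\mathbb Z_n$, so a good element of $g\langle C\rangle$ fixes every $v_j$ and is the identity. Thus $g\in\langle C\rangle$. So $C_G(C)=\langle C\rangle$, $G$ is finite, and $\Gamma=G/\langle C\rangle\hookrightarrow\mathbb Z_n^*$ is abelian.

**Step (d): powers and conjugates of good elements.** Powers of good elements are good, because $\chi(g^k)\ge\chi(g)$. Conjugates of good elements are good, because $\chi$ is a class function. Moreover, the good elements in one coset of $\langle C\rangle$ are all conjugate. Indeed, if $g$ is good,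
$$C^ugC^{-u}=g\,(g^{-1}C^ug)\,C^{-u}=gC^{u(\gamma^{-1}-1)},$$
and $u(\gamma^{-1}-1)$ takes $n/\gcd(\gamma^{-1}-1,n)=n/f_\gamma$ values mod $n$. So we obtain $n/f_\gamma$ good elements of $g\langle C\rangle$, and by (b) there are no others.

**Step (e): it suffices to find a complement $H$ of $\langle C\rangle$ in $G$ consisting of good elements.** Here complement means $G=\langle C\rangle H$ and $H\cap\langle C\rangle=1$; as $\langle C\rangle$ is normal, then $G=\langle C\rangle\rtimes H$. Let $\pi$ be the character of $\mathbb C[G/H]$. The cosets of $H$ are $C^tH$ with $t\in\mathbb Z_n$, so $\pi(g)=\#\{t:C^{-t}gC^t\in H\}$. We show $\pi=\chi$.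

If $g$ is not good, $\chi(g)=0$. If $\pi(g)$ were positive, $g$ would be conjugate to an element of $H$, hence good. So $\pi(g)=0$.

If $g$ is good, let $h$ be the unique element of $H\cap g\langle C\rangle$. It is good, so by (d) $g$ is conjugate to $h$, and $\pi(g)=\pi(h)=\#\{t:C^{-t}hC^t\in H\}$. Since $C^{-t}hC^t\in h\langle C\rangle$ and $H\cap h\langle C\rangle=\{h\}$, this counts the $t$ for which $C^t$ commutes with $h$, that is, with $(\gamma-1)t=0$, where $\gamma=\gamma(h)=\gamma(g)$. So $\pi(g)=f_\gamma=\chi(g)$.

Representations of a finite group with equal characters are similar, so the given representation is $\mathbb C[G/H]$. What remains for Theorem 2 is the existence of $H$.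

**Why arbitrary good lifts of generators do not suffice.** The obvious way to produce $H$ is to choose generators of $\Gamma$, lift each to a good element, and take the subgroup generated. In Example 3 restrict to the elements with $u\in\langle-1,5\rangle=\mathbb Z_{16}^*$ and choose $g:x\mapsto5x$ and $h:x\mapsto-x+2$. Both are good, with fixed points $0$ and $1$ respectively. But $hgh^{-1}$ is $x\mapsto-5(-x+2)+2=5x-8=5x+8$, so $hgh^{-1}g^{-1}$ is $x\mapsto x+8$, that is, $C^8\ne1$. Thus $\langle g,h\rangle$ meets $\langle C\rangle$ nontrivially. The lifts must be adjusted to each other. If instead $\Gamma$ is cyclic, one good lift $g$ of a generator does suffice, since its powers are good by (d), and the only good element of $\langle C\rangle$ is $1$. The idea is to work with one prime divisor of $n$ at a time: then the relevant quotient of $\Gamma$ lies in $\mathbb Z_{p^e}^*$, which is cyclic for odd $p$ and needs only one adjustment for $p=2$.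

## 9. Reduction to the $p$-parts of $n$

**Step (f): set-up for one prime.** Let $p\mid n$ be prime, $N=n_p$ the $p$-part of $n$, and $P'=\langle C^N\rangle$, which is normal in $G$ since it is the only subgroup of its order in $\langle C\rangle$. As $C^Nv_j=\zeta^{Nj}v_j$, the fixed space is
$$V_p=V^{P'}=\langle v_j:j\in(n/N)\mathbb Z_n\rangle,\qquad\dim V_p=N,$$
and it is $G$-invariant because $P'$ is normal. Let $\rho=\rho_p:G\to GL(V_p)$ be the action and $c=\rho(C)$. The eigenvalues of $c$ are all the $N$-th roots of unity, so $c$ has order $N$. Let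
$$F_{\gamma,p}=F_\gamma\cap(n/N)\mathbb Z_n,$$
the $p$-primary part of $F_\gamma$. For $j=(n/N)j'$ the condition $(\gamma-1)j=0$ in $\mathbb Z_n$ means $(\gamma-1)j'\equiv0\bmod N$. So $F_{\gamma,p}$ depends only on $\gamma\bmod N$ and has order $\gcd(\gamma-1,N)$.

Call $g$ *$p$-good* if $\varepsilon_j(g)=1$ for all $j\in F_{\gamma,p}$. By (b), $\operatorname{tr}\rho(g)=\sum_{j\in F_{\gamma,p}}\varepsilon_j(g)$ is the sum of a character over the group $F_{\gamma,p}$. It is $|F_{\gamma,p}|$ if $g$ is $p$-good and $0$ otherwise. So $p$-goodness depends only on $\rho(g)$ and is invariant under conjugation, and we may speak of $p$-good elements of $\rho(G)$. In Example 3, where $n=N=16$, $p$-good and good are the same. If $n=12$, $p=3$ and $\gamma=5$, then $F_5=\{0,3,6,9\}$, $(n/N)\mathbb Z_n=\{0,4,8\}$ and $F_{5,3}=\{0\}$; by (a), every $g$ with $\gamma(g)=5$ is $3$-good.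

**(f1) $g$ is good if and only if it is $p$-good for all primes $p\mid n$.** By (b), $\varepsilon_\bullet(g)$ is a character of $F_\gamma=\bigoplus_pF_{\gamma,p}$, and it is trivial if and only if it is trivial on each summand. In particular every coset of $\langle C\rangle$ contains $p$-good elements.

**(f2) If $g$ is $p$-good, then $gC^t$ is $p$-good if and only if $|F_{\gamma,p}|$ divides $t$.** By (3), $gC^t$ is $p$-good if and only if $\zeta^{jt}=1$ for all $j\in F_{\gamma,p}$. This group is generated by $n/|F_{\gamma,p}|$, so the condition is $|F_{\gamma,p}|\mid t$. Since $|F_{\gamma,p}|$ divides $N$, the condition makes sense for $t$ mod $N$, and the statement can be used for $\rho(g)c^t$.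

**(f3) Powers of $p$-good elements are $p$-good.** The point is to change a $p$-good $g$ by an element of $P'$ so that it becomes good. Write $g=g_0C^t$ with $g_0$ good, so $\varepsilon_j(g)=\zeta^{jt}$. Choose $s\equiv0\bmod N$ and $s\equiv-t\bmod n/N$. Then $\varepsilon_j(gC^s)=\zeta^{j(t+s)}$. For $j\in F_{\gamma,p}\subseteq(n/N)\mathbb Z_n$ we have $\zeta^{js}=1$, so this is $\zeta^{jt}=\varepsilon_j(g)=1$. On the part of $F_\gamma$ of order prime to $p$, which lies in $N\mathbb Z_n$, it is $1$ because $n/N$ divides $t+s$. So $gC^s$ is good, and $C^s\in P'\le\ker\rho$. By (d), $(gC^s)^k$ is good, hence $p$-good, and $\rho(g^k)=\rho((gC^s)^k)$.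

**(f4) $\rho(G)/\langle c\rangle\cong\Gamma_p$, the image of $\Gamma$ in $\mathbb Z_N^*$; and a $p$-good element with $\gamma(g)\equiv1\bmod N$ acts trivially on $V_p$.** If $\gamma(g)\equiv1\bmod N$, then $F_{\gamma,p}=(n/N)\mathbb Z_n$, so a $p$-good element of $g\langle C\rangle$ fixes all $v_j$ spanning $V_p$. This is the second assertion, and it gives $\rho(g)\in\langle c\rangle$. Conversely, $\rho(g)c\rho(g)^{-1}=c^{\gamma(g)}$. So if $\rho(g)\in\langle c\rangle$, then $c^{\gamma(g)}=c$ and $\gamma(g)\equiv1\bmod N$. Hence $\rho(g)\mapsto\gamma(g)\bmod N$ is a well-defined homomorphism of $\rho(G)$ onto $\Gamma_p$ with kernel $\langle c\rangle$. We call $\gamma(g)\bmod N$ the exponent of $\rho(g)$.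

**Claim.** For every prime $p\mid n$ there is a subgroup $\bar H_p\le\rho_p(G)$ consisting of $p$-good elements with $\bar H_p\langle c\rangle=\rho_p(G)$.

**The claim implies Theorem 2.** Put $X_p=\rho_p^{-1}(\bar H_p)$. All its elements are $p$-good, since $p$-goodness depends only on $\rho_p(g)$. Given $g\in G$, write $\rho_p(g)=\bar hc^t$ with $\bar h\in\bar H_p$; then $gC^{-t}\in X_p$. So $X_p\langle C\rangle=G$. By (f2) applied to the identity, $C^t$ is $p$-good if and only if $N\mid t$, so the $p$-good elements of $\langle C\rangle$ are those of $P'$. As $P'\le\ker\rho_p\le X_p$, we get $X_p\cap\langle C\rangle=P'$. Therefore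
$$|G:X_p|=|\langle C\rangle:X_p\cap\langle C\rangle|=n_p .$$
Let $H=\bigcap_pX_p$. The index of $H$ is at most $\prod_pn_p$ and is divisible by each $n_p$. These are pairwise coprime, so $|G:H|=\prod_pn_p=n$. Also $H\cap\langle C\rangle=\bigcap_p\langle C^{n_p}\rangle=1$, since an exponent divisible by all $n_p$ is divisible by $n$. So $|H|\cdot|\langle C\rangle|=|G|$ with trivial intersection, and $H$ is a complement. Its elements are $p$-good for all $p$, hence good by (f1). Now (e) applies.

## 10. Subgroups of $p$-good elements, and the adjustment at $p=2$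

**Step (g1): the claim when $\Gamma_p$ is cyclic.** This covers all odd $p$, and $N\le4$. By (f1) there is a $p$-good $g$ whose exponent $\gamma(g)\bmod N$ generates $\Gamma_p$. Put $\bar H_p=\langle\rho(g)\rangle$. As $G$ is finite, its elements are the $\rho(g^k)$ with $k\ge0$, which are $p$-good by (f3). And $\bar H_p\langle c\rangle=\rho(G)$ by (f4), since $\bar H_p$ maps onto $\Gamma_p$.

**Step (g2): the remaining case, exponents and fixed lines.** If $\Gamma_p$ is not cyclic, then $p=2$ and $N=2^e$ with $e\ge3$. Recall that $\mathbb Z_N^*=\{\pm1\}\times U$ with $U=\{u\equiv1\bmod4\}$ cyclic. It has exactly three involutions. A noncyclic subgroup also has three, so $\Gamma_2$ contains all of them, in particular $-1$. Hence $\Gamma_2=\{\pm1\}\times(\Gamma_2\cap U)=\{\pm1\}\times\langle\tau\rangle$ with $\tau\in U$, and $\tau\ne1$ since $\Gamma_2$ is not cyclic. Let $2^s$ be the exact power of $2$ dividing $\tau-1$; then $2\le s\le e-1$. Identify $(n/N)\mathbb Z_n$ with $\mathbb Z_N$ by $j=(n/N)j'$, and for $\delta\in\mathbb Z_N^*$ write $F_\delta=\{j\in\mathbb Z_N:(\delta-1)j=0\}$,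 of order $\gcd(\delta-1,N)$. Then
$$|F_\tau|=2^s,\qquad|F_{\tau^2}|=2^{s+1},\qquad F_{-\tau^l}=\{0,N/2\},\qquad N/2\in F_{\tau^l}\qquad\text{for all }l. \tag{4}$$
Indeed $\tau^2-1=(\tau-1)(\tau+1)$ with $\tau+1\equiv2\bmod4$, so the exact power of $2$ in it is $2^{s+1}$, and $s+1\le e$. Next, $-\tau^l-1\equiv2\bmod4$. Finally, $\tau^l-1$ is even.

Let $g,h\in\rho(G)$ be images of good elements with
$$gcg^{-1}=c^\tau,\qquad hch^{-1}=c^{-1}.$$
They exist because $\tau,-1\in\Gamma_2$ and every coset of $\langle C\rangle$ contains a good element. As Section 8 showed, they need not commute; the next step measures by how much.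

**Step (g3): $hgh^{-1}=gc^r$ with $2^{s+1}\mid r$.** First, $h^2$ is $2$-good with exponent $1$, so $h^2=1$ by (f4). Secondly, $hgh^{-1}$ is $2$-good, being conjugate to $g$, and has exponent $\tau$, as exponents lie in an abelian group. So by (f4) $hgh^{-1}=gc^r$ for some $r$. By (f2) alone we would get only $2^s\mid r$, and one more factor of $2$ is needed. It comes from $hg$. This element has exponent $-\tau$, so by (4) its fixed lines are $0$ and $N/2$. We have $\varepsilon_0(hg)=1$ by (a). Both $h$ and $g$ map the line $N/2$ to itself, by (4), so $\varepsilon_{N/2}(hg)=\varepsilon_{N/2}(h)\,\varepsilon_{N/2}(g)=1$. Hence $hg$ is $2$-good, and by (f3) so is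
$$(hg)^2=(hgh^{-1})\,h^2\,g=gc^rg=g^2(g^{-1}c^rg)=g^2c^{r\tau^{-1}} .$$
Now $g^2$ is $2$-good with exponent $\tau^2$, so (f2) and (4) give $2^{s+1}\mid r\tau^{-1}$, that is, $2^{s+1}\mid r$.

**Step (g4): conjugating $g$ so that it commutes with $h$.** Put $\kappa=\tau^{-1}-1=-\tau^{-1}(\tau-1)$, which is exactly divisible by $2^s$. For $w\in\mathbb Z$ let
$$g'=c^wgc^{-w}=g(g^{-1}c^wg)c^{-w}=gc^{w\tau^{-1}-w}=gc^{w\kappa} .$$
Then $hg'h^{-1}=gc^r\cdot c^{-w\kappa}=gc^{r-w\kappa}$, which equals $g'$ if and only if
$$2\kappa w\equiv r\bmod N .$$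
Here $2\kappa=2^{s+1}\cdot\text{odd}$, $2^{s+1}\mid r$ and $s+1\le e$. Dividing by $2^{s+1}$ leaves a congruence $\text{odd}\cdot w\equiv r/2^{s+1}\bmod2^{e-s-1}$, which is solvable. Choose such a $w$, so $g'h=hg'$.

**Step (g5): the subgroup $\bar H_2$.** Put $\bar H_2=\langle g',h\rangle$. As $g'h=hg'$ and $h^2=1$, it consists of the elements $g'^l$ and $g'^lh$. The element $g'$ is conjugate to $g$, hence $2$-good, so the $g'^l$ are $2$-good by (f3). The element $g'^lh$ has exponent $-\tau^l$, so its fixed lines are $0$ and $N/2$. By (a), $\varepsilon_0=1$. By (4) both factors map the line $N/2$ to itself, so $\varepsilon_{N/2}(g'^lh)=\varepsilon_{N/2}(g'^l)\,\varepsilon_{N/2}(h)=1$, and $g'^lh$ is $2$-good. Finally $\bar H_2$ maps onto $\langle-1,\tau\rangle=\Gamma_2$, so $\bar H_2\langle c\rangle=\rho(G)$ by (f4). This proves the claim, and with it Theorem 2. $\blacksquare$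

**Example 4 (the adjustment in $\mathbb Z_{16}$).** In the example at the end of Section 8, $n=N=16$, $\tau=5$, $s=2$, and $g:x\mapsto5x$, $h:x\mapsto-x+2$. Here $gC^r$ is $x\mapsto5x+5r$, and $hgh^{-1}:x\mapsto5x+8$ gives $r=8$, which is divisible by $2^{s+1}=8$. Since $5^{-1}=13$ in $\mathbb Z_{16}$, we have $\kappa=12$, and $24w\equiv8\bmod16$ is solved by $w=1$. Then $g'=CgC^{-1}:x\mapsto5(x-1)+1=5x-4$. One checks that $hg'h^{-1}$ is $x\mapsto-(5(-x+2)-4)+2=5x-4$, so $g'$ and $h$ commute. They now share the fixed point $x=1$, and $\langle g',h\rangle$ is the stabilizer of that point in $G$.
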